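# Purity of exponential sums on affine space when the leading form degenerates

## 1. Exponential sums, the filtered Koszul complex, and weights

Throughout, $p$ is a prime, $q=p^a$, $\kappa=\mathbf F_q$, $n\ge 1$, $A=\kappa[x_1,\dots,x_n]$, and $\Psi:\kappa\to\mathbf C^\times$ is a nontrivial additive character. The letter $k$ always denotes the degree of a differential form.

### 1.1 Sums and $L$-functions

**Definition 1.** For $f\in A$ put
$$S(\mathbf A^n(\mathbf F_{q^i}),f)=\sum_{x\in\mathbf F_{q^i}^n}\Psi\bigl(\mathrm{Trace}_{\mathbf F_{q^i}/\mathbf F_q}f(x)\bigr),\qquad L(\mathbf A^n,f;t)=\exp\Bigl(\sum_{i\ge1}S(\mathbf A^n(\mathbf F_{q^i}),f)\frac{t^i}{i}\Bigr).$$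

If $f$ is a nonconstant polynomial of degree one, all the sums vanish and $L=1$. If $n=2$ and $f=x_1x_2$, summing over $x_1$ first leaves only $x_2=0$. So $S(\mathbf A^2(\mathbf F_{q^i}),f)=q^i$ and $L^{(-1)^{n+1}}=1-qt$, a polynomial whose reciprocal root is $q=q^{n/2}$. If $n=3$ and $f=x_1x_2x_3$, summing over $x_1$ gives $q^i\cdot\#\{x_2x_3=0\}=q^i(2q^i-1)$, hence
$$L(\mathbf A^3,x_1x_2x_3;t)=\frac{1-qt}{(1-q^2t)^2}. \tag{1}$$
Here $n=3$ and $L^{(-1)^{n+1}}=L$ is not a polynomial.

Let $\delta=\deg f$ and write $f=f^{(\delta)}+\cdots+f^{(0)}$ with $f^{(j)}$ homogeneous of degree $j$.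

### 1.2 The weight filtration and its spectral sequence

**Definition 2.** Let $\Omega^k$ be the free $A$-module of $k$-forms, with basis $dx_{i_1}\wedge\cdots\wedge dx_{i_k}$, $i_1<\dots<i_k$. The complex $(\Omega^\cdot,\wedge df)$ has differential $\omega\mapsto df\wedge\omega$, where $df=\sum_i\partial_if\,dx_i$. A monomial form $x^u\,dx_{i_1}\wedge\cdots\wedge dx_{i_k}$ has weight $|u|+k$, and $F_r\Omega^k$ is the span of the monomial $k$-forms of weight $\le r+k\delta$.

Wedging with $df^{(\delta-j)}$ raises the weight by $\delta-j$ and the form degree by one, so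
$$df^{(\delta-j)}\wedge F_r\Omega^k\subset F_{r-j}\Omega^{k+1}. \tag{2}$$
In particular the $F_r$ are subcomplexes, and the graded complex has differential $df^{(\delta)}\wedge$.

**Definition 3.** Put $Z_e^r=\{\omega\in F_r:\ df\wedge\omega\in F_{r-e}\}$. The terms of the spectral sequence are
$$E_e^r=\frac{Z_e^r}{Z_{e-1}^{r-1}+df\wedge Z_{e-1}^{r+e-1}}=\frac{\mathrm{im}(Z_e^r\to F_r/F_{r-1})}{\mathrm{im}(df\wedge Z_{e-1}^{r+e-1}\to F_r/F_{r-1})}, \tag{3}$$
where the second equality holds because $Z_e^r\cap F_{r-1}=Z_{e-1}^{r-1}$. In the usual notation this is $\bigoplus_sE_e^{r,s}$ with $r+s=k$ the form degree. We write $E_e^{(k)}$ for the part of form degree $k$. The differential $d_e$ sends the class of $\omega\in Z_e^r$ to the class of $df\wedge\omega$, so it maps index $r$ to $r-e$ and raises $k$ by one. For a positive integer $e$, the condition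
$$(1.11)_e\qquad\qquad E_e^{r,s}=0\quad\text{for } r+s\ne n$$
says that $E_e^{(k)}=0$ for $k\neq n$. Put $M_f=\dim_\kappa H^n(\Omega^\cdot,\wedge df)$.

*Example.* Let $p=3$, $n=1$, $f=x^3+x^2$, so $\delta=3$. Then $F_r\Omega^0$ consists of the polynomials of degree $\le r$, and $F_r\Omega^1$ of the $g\,dx$ with $\deg g\le r+2$. Since $df=2x\,dx$ maps $F_r\Omega^0$ into $F_{r-1}\Omega^1$, we have $d_0=0$ and $E_1=E_0$. Next, $d_1$ is multiplication by $2x\,dx$, which is injective. So $E_2^{(0)}=0$ and $E_2^{(1)}=\kappa\,dx$. Thus $(1.11)_1$ fails, $(1.11)_2$ holds, and $M_f=1$.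

*Example.* Let $p$ be odd, $n=2$, $f=x_1^2+x_2$, so $\delta=2$ and $d_0=2x_1dx_1\wedge$. Then $E_1^{(0)}=0$, $E_1^{(1)}=(A/x_1)\,dx_1$ and $E_1^{(2)}=(A/x_1)\,dx_1\wedge dx_2$. The differential $d_1$ is $dx_2\wedge$, an isomorphism $E_1^{(1)}\to E_1^{(2)}$. So $E_2=0$, and $(1.11)_2$ holds with $M_f=0$.

We shall use four consequences of (3).

(a) *$E_e$ depends only on $f^{(\delta)},\dots,f^{(\delta-e+1)}$.* By (2), the components $f^{(\delta-j)}$ with $j\ge e$ map $F_r$ into $F_{r-e}$, so they do not affect $Z_e^r$. Also $df^{(\delta-j)}\wedge F_{r+e-1}\subset F_{r-1}$ for $j\ge e$, so they do not affect the denominator.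

(b) *$\bigoplus_rE_e^r$ is a finitely generated graded $A$-module and $d_e$ is $A$-linear.* Multiplication by $x_j$ maps $Z_e^r$ to $Z_e^{r+1}$. Since $E_0\cong\Omega^\cdot$ is finitely generated over the noetherian ring $A$ and $E_{e+1}=H(E_e,d_e)$, every $E_e$ is finitely generated.

(c) *The formation of $E_e$ commutes with extension of $\kappa$*, since it uses only kernels and images of linear maps.

(d) *Suppose $(1.11)_e$ holds. Then $(1.11)_{e'}$ holds for all $e'\ge e$, $H^i(\Omega^\cdot,\wedge df)=0$ for $i\ne n$, $\dim E_e^{(n)}=M_f$, and $M_f<\infty$.* For $e'\ge e$, $d_{e'}$ has source or target zero, so $E_e=E_{e'}=E_\infty$. The filtration is exhaustive and bounded below on each $\Omega^k$, so $E_\infty^{(i)}$ is the graded space of $H^i$; this gives the vanishing and the dimension. For finiteness, localize at a maximal ideal containing all $\partial_if$. The vanishing of the Koszul cohomology below degree $n$ says that the $n$ elements $\partial_if$ form a regular sequence in an $n$-dimensional local ring,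 so the local quotient has finite length. Hence $H^n\cong A/(\partial_1f,\dots,\partial_nf)$ has zero-dimensional (or empty) support and finite length.

For $f=x_1x_2x_3$ the partial derivatives vanish along the coordinate axes, so $M_f=\infty$ and $(1.11)_e$ fails for every $e$.

### 1.3 Cohomology with compact support

**Definition 4.** Fix a prime $\ell\neq p$ and an isomorphism $\iota:\overline{\mathbf Q}_\ell\cong\mathbf C$, through which $\Psi$ is $\overline{\mathbf Q}_\ell$-valued. Frobenius is geometric Frobenius. Let $\mathcal L_\Psi$ be the Artin–Schreier sheaf on $\mathbf A^1_\kappa$, normalized so that Frobenius at $z\in\mathbf F_{q^i}$ acts on the stalk by $\Psi(\mathrm{Trace}_{\mathbf F_{q^i}/\mathbf F_q}z)$. Put $\mathcal L_\Psi(f)=f^*\mathcal L_\Psi$ and $H_c^j(f)=H_c^j(\mathbf A^n_{\bar\kappa},\mathcal L_\Psi(f))$. A space with Frobenius action is pure of weight $w$ (relative to $\kappa$) if all eigenvalues have absolute value $q^{w/2}$ under $\iota$.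

The Grothendieck trace formula gives $S(\mathbf A^n(\mathbf F_{q^i}),f)=\sum_j(-1)^j\mathrm{Tr}(\mathrm{Frob}^i\mid H_c^j(f))$, that is,
$$L(\mathbf A^n,f;t)^{(-1)^{n+1}}=\prod_j\det(1-t\,\mathrm{Frob}\mid H_c^j(f))^{(-1)^{n+j}}. \tag{4}$$
For $f$ of degree one, a linear change of variables, the Künneth formula and $H_c^*(\mathbf A^1_{\bar\kappa},\mathcal L_\Psi)=0$ give $H_c^*(f)=0$.

### 1.4 Reciprocal roots of absolute value $q^{n/2}$

Adolphson and Sperber ("Exponential sums on $\mathbf A^n$, II", arXiv:math/9909009) prove the following. If $(1.11)_1$ holds, then $L(\mathbf A^n,f;t)^{(-1)^{n+1}}$ is a polynomial of degree $M_f$, all of whose reciprocal roots have absolute value $q^{n/2}$. More generally, their Corollary 1.16 says: *if $(1.11)_e$ holds for a positive integer $e$ with*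
$$(1.15)\qquad\qquad \Bigl(1+\frac p{(p-1)^2}\Bigr)(e-1)<\delta,$$
*then $L(\mathbf A^n,f;t)^{(-1)^{n+1}}$ is a polynomial of degree $M_f$.* For $e>1$ the corollary does not speak about absolute values. They conjecture that under its hypothesis all reciprocal roots still have absolute value $q^{n/2}$. Is that so? The answer is yes.

**Theorem 1.** If $(1.11)_e$ holds for some $e\ge1$ satisfying (1.15), then $H_c^j(f)=0$ for $j\ne n$, and $H_c^n(f)$ has dimension $M_f$ and is pure of weight $n$. Hence $L(\mathbf A^n,f;t)^{(-1)^{n+1}}=\det(1-t\,\mathrm{Frob}\mid H_c^n(f))$ has all its reciprocal roots of absolute value $q^{n/2}$, and $|S(\mathbf A^n(\mathbf F_{q^i}),f)|\le M_fq^{ni/2}$.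

**Theorem 2.** Theorem 1, including the polynomiality and degree statement of Corollary 1.16, holds if (1.15) is replaced by the weaker condition
$$(*)\qquad\qquad \frac p{p-1}\,(e-1)<\delta .$$
This is optimal in the following sense: for all $n\ge1$ and all $m\ge1$ prime to $p$ there is an $f$ of degree $\delta=pm$ satisfying $(1.11)_e$ with $\frac p{p-1}(e-1)=\delta$ for which the conclusion fails.

Condition (1.15) implies $(*)$, because $\frac p{p-1}=1+\frac1{p-1}$ and $\frac1{p-1}<\frac p{(p-1)^2}$. Theorem 1 will be deduced from Corollary 1.16. For Theorem 2 we prove the degree statement ourselves, in the wider range.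

## 2. One variable: Artin–Schreier reduction and the inequality $\delta<pj_0$

Let $n=1$ and $f=\sum a_jx^j$. If $df=0$, then $E_e^{(0)}=\kappa[x]$ for all $e$ and $(1.11)_e$ never holds. Otherwise let $j_0$ be the largest exponent prime to $p$ with $a_{j_0}\ne0$. The components $df^{(\delta-i)}$ vanish for $i<\delta-j_0$, so $d_i=0$ for these $i$ and $E_{\delta-j_0}=E_0$. The next differential $d_{\delta-j_0}$ is multiplication by $j_0a_{j_0}x^{j_0-1}dx$, which is injective. So
$$(1.11)_e\iff e\ge\delta-j_0+1,\qquad M_f=j_0-1 .$$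
For the smallest such $e$, condition $(*)$ reads $p(\delta-j_0)<(p-1)\delta$, that is, $\delta<pj_0$.

This inequality has a direct meaning. Write $\Psi(z)=\Psi_0(\mathrm{Tr}_{\mathbf F_q/\mathbf F_p}(cz))$ with $c\in\kappa^\times$ and $\Psi_0$ a nontrivial character of $\mathbf F_p$. The trace to $\mathbf F_p$ is invariant under $z\mapsto z^p$, so in $cf$ we may replace each monomial $bx^{pm'}$ by $b^{1/p}x^{m'}$ without changing any sum. Repeat until all nonconstant exponents are prime to $p$, and call the result $g$. The monomials that were moved land in exponents $\le\delta/p$. If $\delta<pj_0$, none of them reaches $j_0$, so $\deg g=j_0$ is prime to $p$. Weil's theorem then says that $L(\mathbf A^1,f;t)$ is a polynomial of degree $j_0-1=M_f$ with all reciprocal roots of absolute value $q^{1/2}$. If $\delta=pj_0$, the moved leading term lands exactly on $x^{j_0}$ and can cancel it.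

For instance, when $p=3$ the polynomial $x^3+x^2$ has the same sums as $x^2+x$ (with $\Psi=\Psi_0\circ\mathrm{Tr}$), a quadratic polynomial, and $M_f=1$. When $p=2$ and $f=x^8+x^5$, we have $\delta=8$, $j_0=5$, $e=4$. Then $(*)$ holds, since $6<8$, while (1.15) fails, since $9>8$. With $\Psi=\Psi_0\circ\mathrm{Tr}$ the sums are those of $x^5+x$, so $L$ has degree $4=M_f$.

In several variables no such reduction to a good leading form is available in general, and we need another route.

## 3. Cancellation at a single polynomial, and the family $f_y=f+\sum y_ix_i$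

The natural first attempt is to combine Corollary 1.16 for the given $f$ with Deligne's theorem that $H_c^j(f)$ has weights $\le j$. Comparing degrees in (4), Corollary 1.16 gives
$$\sum_j(-1)^{n+j}\dim H_c^j(f)=M_f, \tag{5}$$
and this is where the attempt stops. An eigenvalue on $H_c^{n+1}(f)$ may cancel one on $H_c^n(f)$ in (4), so (5) does not show that $H_c^j(f)=0$ for $j\ne n$. Moreover the bound on $H_c^n(f)$ is one-sided, and nothing excludes weights $<n$. In general weights do drop. For $f=x_1x_2x_3$, formula (1) shows that the eigenvalue $q$ occurs on some $H_c^j(f)$ with $j$ odd, so its weight $2$ is not $j$.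

The way past this is to let the linear part of $f$ vary. For $y\in\kappa'^n$, with $\kappa'/\kappa$ finite, put $f_y=f+\sum_iy_ix_i$ and form $H_c^j(f_y)$ over $\kappa'$ with the character $\Psi\circ\mathrm{Trace}_{\kappa'/\kappa}$. All the spaces $H_c^j(f_y)$ are stalks of one object, the Fourier transform of $\mathcal L_\Psi(f)[n]$, which is a simple pure perverse sheaf. If (5) holds *with the same $M_f$ for all $y$ near $0$*, the stalks have constant Euler characteristic. We shall see that this forces the sheaf to be lisse near $0$, and a lisse pure sheaf has pure stalks. Two things are needed: stability of $(1.11)_e$ under $f\mapsto f_y$ (Section 4), and the step from constant Euler characteristic to purity (Section 5).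

The Euler characteristic must be constant at every point of a neighborhood. Let $\kappa=\mathbf F_p$, $n=1$, $f=x^p-x$. Here $\delta=p$, and for $y\ne1$ the polynomial $f_y=x^p+(y-1)x$ satisfies $(1.11)_p$ with $M_{f_y}=0$. Since $x^p-x$ has trace zero, the sums of $f_y$ are those of $yx$. So $L(\mathbf A^1,f_y;t)=1$ for $y\ne0$, but $L=1/(1-pt)$ at $y=0$. Stability holds here; what fails at $y=0$ is polynomiality. Note that $\frac p{p-1}(e-1)=p=\delta$, just outside $(*)$.

## 4. Stability of $(1.11)_e$ under a change of linear term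

**Lemma 1.** Let $\delta\ge2$ and suppose $(1.11)_e$ holds with $e\le\delta$. There is a Zariski open $V\subset\mathbf A^n_\kappa$ containing $0$ such that for every finite $\kappa'/\kappa$ and every $y\in V(\kappa')$, $f_y$ satisfies $(1.11)_e$ over $\kappa'$, $\deg f_y=\delta$ and $M_{f_y}=M_f$. If $e\le\delta-1$ one may take $V=\mathbf A^n$.

The degree statement is clear from $\delta\ge2$.

**Step 1: the case $e\le\delta-1$.** By (a), $E_e$ depends only on the components of degree $\ge\delta-e+1\ge2$. So $E_e(f_y)=E_e(f)\otimes\kappa'$ by (c), and (d) gives the claim with $V=\mathbf A^n$.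

**Step 2: for $e=\delta$, write the last differential as a family.** By (a), $\mathcal E:=E_{\delta-1}$ is the same for all $f_y$. By (2), $dx_i\wedge F_r\subset F_{r-\delta+1}$, so the spaces $Z_{\delta-1}^r(f_y)$ are also the same for all $y$. For $\omega\in Z_{\delta-1}^r$ we have $df_y\wedge\omega=df\wedge\omega+\sum y_i\,dx_i\wedge\omega$. Hence $d_{\delta-1}$ for $f_y$ is
$$d_y=d_0+\sum_iy_i\theta_i,$$
where now $d_0$ means the value at $y=0$, and $\theta_i$ is induced by $dx_i\wedge$. This $\theta_i$ is a well-defined $A$-linear map $\mathcal E\to\mathcal E$, because it is the difference of the well-defined maps $d_{\delta-1}$ for $f+x_i$ and for $f$.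

Grade $\mathcal E$ by polynomial degree $m=r+k\delta-k$. Under $d_y$ the index $r$ becomes $r-\delta+1$ and $k$ becomes $k+1$, so $m$ is preserved. Each $\mathcal E_m^{(k)}$ is finite-dimensional. Since $d_y^2=0$ for all $y\in\bar\kappa^n$, the polynomial expression $d_Y:=d_0+\sum Y_i\theta_i$ satisfies $d_Y^2=0$. So $\mathcal E[Y]=\mathcal E\otimes\kappa[Y_1,\dots,Y_n]$ is a complex of finitely generated $A[Y]$-modules. It is graded by $m$, and its pieces $\mathcal E_m[Y]$ are bounded complexes of finite free $\kappa[Y]$-modules. Its fibre at $y$ has cohomology $E_\delta(f_y)$.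

**Step 3: the local statement at $Y=0$.** By hypothesis the fibre of $\mathcal E_m[Y]$ at $0$ has cohomology only in form degree $n$, of dimension $\rho_m$ say, with $\sum_m\rho_m=M_f<\infty$. Let $L^0\to\cdots\to L^n$ be a complex of finite free modules over the local ring $\kappa[Y]_{(Y)}$ which is exact in degrees $<n$ modulo the maximal ideal. Then $L^0\to L^1$ is injective modulo the maximal ideal, hence split injective. Replace $L^0\to L^1$ by $L^1/L^0$, which is free, and induct. The complex is therefore exact in degrees $<n$, and $H^n$ is free of the same rank as modulo the maximal ideal. So after localization at $Y=0$, $H^k(\mathcal E_m[Y])=0$ for $k<n$, and $H^n(\mathcal E_m[Y])$ is free of rank $\rho_m$.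

**Step 4: one neighborhood for all $m$.** There are infinitely many $m$, and finite generation over $A[Y]$ handles them together. Choose $m_0$ with $\rho_m=0$ for $m\ge m_0$. The $A[Y]$-modules $H^k(\mathcal E[Y])$ for $k<n$ and $\bigoplus_{m\ge m_0}H^n(\mathcal E_m[Y])$ are finitely generated. (The last is a submodule, because multiplication by $x_j$ raises $m$.) Each of finitely many homogeneous generators vanishes locally at $0$, so it is killed by an element of $\kappa[Y]$ not vanishing at $0$. For the finitely many $m<m_0$ with $\mathcal E_m\neq0$, the module $H^n(\mathcal E_m[Y])$ becomes free of rank $\rho_m$ after inverting an element not vanishing at $0$. Let $g$ be the product of all these elements and $V=\{g\ne0\}$.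

Over $\kappa[Y]_g$ each $\mathcal E_m[Y]_g$ has free terms and cohomology only in degree $n$, free of rank $\rho_m$. Such a complex splits, so for $y\in V(\kappa')$ the fibre has cohomology only in degree $n$, of dimension $\rho_m$. That is $(1.11)_\delta$ for $f_y$, and $M_{f_y}=\sum_m\rho_m=M_f$ by (d). $\square$

*Example.* For $f=x_1^2+x_2$, $p$ odd, we have $e=\delta=2$, and the form $y_1\,dx_1\wedge$ kills $E_1^{(1)}=(A/x_1)dx_1$. So $d_y=(1+y_2)\,dx_2\wedge$. One can take $V=\{y_2\ne-1\}$, and no larger set works: at $y_2=-1$ the map $d_y$ is zero and $E_2^{(1)}\ne0$.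

## 5. Constant Euler characteristic forces the Fourier transform to be lisse and pure

**Facts on perverse sheaves and weights.** A complex $K$ has weight $\le w$ if the punctual weights of $\mathcal H^i(K)$ are $\le w+i$ for all $i$; it is pure of weight $w$ if moreover its Verdier dual has weight $\le-w$. A simple perverse sheaf has irreducible support $Z$. It is the intermediate extension $j_{!*}(\mathcal F[\dim Z])$ of an irreducible lisse sheaf $\mathcal F$ on a smooth dense open $Z^\circ\subset Z$. Its restriction to an open set is zero or simple perverse. If $\tilde{\mathcal F}$ is lisse on a smooth $V$ of dimension $n$ and $U\subset V$ is dense open, then $\tilde{\mathcal F}[n]=j_{!*}(\tilde{\mathcal F}|_U[n])$. The Fourier transform is an equivalence on perverse sheaves and raises the weight of a pure complex by $n$ (Katz–Laumon 1985; Laumon, *Transformation de Fourier…*, 1987).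

*Example.* On $\mathbf A^1$ a simple perverse sheaf is either supported at a closed point or of the form $(j_*\mathcal F)[1]$ with $\mathcal F$ lisse on a dense open $U$. For $f=x^p-x$ over $\mathbf F_p$ the sheaf $\mathcal L_\Psi(f)$ is constant, and its Fourier transform is concentrated at $y=0$, in agreement with Section 3.

**Proposition 2.** Let $V\subset\mathbf A^n_\kappa$ be a nonempty open set and $M\ge0$ an integer such that $\sum_j(-1)^j\dim H_c^j(f_y)=(-1)^nM$ for all finite $\kappa'/\kappa$ and all $y\in V(\kappa')$. Then for all such $y$, $H_c^j(f_y)=0$ for $j\ne n$, and $H_c^n(f_y)$ has dimension $M$ and is pure of weight $n$ (relative to $\kappa'$).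

**Step 1: one pure perverse sheaf carries all the $H_c^j(f_y)$.** Put
$$K=R\,\mathrm{pr}_{2!}\Bigl(\mathrm{pr}_1^*\mathcal L_\Psi(f)[n]\otimes\mathcal L_\Psi\bigl(\textstyle\sum x_iy_i\bigr)\Bigr)[n],$$
the Fourier transform of $\mathcal L_\Psi(f)[n]$. Proper base change gives
$$\mathcal H^j(K)_{\bar y}=H_c^{j+2n}(f_y). \tag{6}$$
The sheaf $\mathcal L_\Psi(f)[n]$ is simple perverse, being a shifted lisse sheaf of rank one, and pure of weight $n$. Hence $K$ is simple perverse and pure of weight $2n$, and $K|_V$ is zero or simple perverse. By (6) the stalk Euler characteristic of $K$ on $V$ is $(-1)^nM$.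

**Step 2: the case $M=0$.** If $K|_V\ne0$, let $Z$ be its support. On a dense open $Z^\circ\subset Z$, $K$ is a nonzero lisse sheaf placed in one degree, so its stalk Euler characteristic is nonzero there, a contradiction. So $K|_V=0$ and all $H_c^j(f_y)$ vanish.

**Step 3: the generic shape when $M>0$.** All stalks at closed points of $V$ are nonzero, so $K|_V$ has support $V$ and $K|_V=j_{!*}(\mathcal F[n])$ with $j:U\hookrightarrow V$ dense open and $\mathcal F$ lisse on $U$. At points of $U$ the hypothesis says that $\mathcal F$ has rank $M$.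

**Step 4: inertia acts trivially in codimension one.** Let $D$ be a codimension-one component of $V\setminus U$, with generic point $\xi$. Since $\kappa$ is perfect and the sheaves $R^ij_*\mathcal F$ are constructible, there is a nonempty open $D^\circ\subset D$, disjoint from the other components of $V\setminus U$, which is smooth and on which all $R^ij_*\mathcal F$ are lisse. The complement of $U\cup D^\circ$ is the union of $D\setminus D^\circ$ and the other components, so $U\cup D^\circ$ is open in $V$. On it the closed stratum has dimension $n-1$, and Deligne's formula (BBD 2.1.11) gives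
$$K=\tau_{\le-n}Rj_*(\mathcal F[n])=(j_*\mathcal F)[n].$$
At closed points $y\in D^\circ$ the hypothesis now says $\dim(j_*\mathcal F)_{\bar y}=M$. Since $j_*\mathcal F|_{D^\circ}$ is lisse, $\dim(j_*\mathcal F)_{\bar\xi}=M$ as well. But $(j_*\mathcal F)_{\bar\xi}=\mathcal F_{\bar\eta}^{I_\xi}$, the invariants of the inertia group at $\xi$, and $\dim\mathcal F_{\bar\eta}=M$. So $I_\xi$ acts trivially.

**Step 5: $\mathcal F$ extends to $V$.** The sheaf $\mathcal F$ is given by a representation of $\pi_1(U)$ on a lattice $\Lambda$ over the ring of integers of a finite extension of $\mathbf Q_\ell$, with uniformizer $\pi$. For each $s$ the reduction modulo $\pi^s$ factors through a finite quotient of $\pi_1(U)$, corresponding to a connected finite étale Galois cover $U_s\to U$. The normalization of $V$ in $U_s$ is étale over all codimension-one points of $V$: over $U$ by construction, and over each $\xi$ as above because $I_\xi$ acts trivially on $\Lambda/\pi^s$. By purity of the branch locus (Zariski–Nagata, SGA 1, X.3.1)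 it is étale over the regular scheme $V$. Hence each reduction factors through the quotient $\pi_1(V)$ of $\pi_1(U)$, and so does the limit. Thus $\mathcal F$ extends to a lisse sheaf $\tilde{\mathcal F}$ on $V$, and $K|_V=j_{!*}(\mathcal F[n])=\tilde{\mathcal F}[n]$.

**Step 6: reading off vanishing and purity.** By (6), $H_c^j(f_y)=0$ for $j\ne n$, and $H_c^n(f_y)=\tilde{\mathcal F}_{\bar y}$ has dimension $M$. Since $\tilde{\mathcal F}[n]$ has weight $\le2n$ and $\tilde{\mathcal F}$ sits in degree $-n$, its punctual weights are $\le n$. The Verdier dual $\tilde{\mathcal F}^\vee[n](n)$ has weight $\le-2n$, so $\tilde{\mathcal F}^\vee(n)$ has punctual weights $\le-3n$. The twist $(n)$ lowers weights by $2n$, so $\tilde{\mathcal F}^\vee$ has punctual weights $\le-n$. Hence $\tilde{\mathcal F}$ has punctual weights $\ge n$, and it is pointwise pure of weight $n$. $\square$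

## 6. From polynomiality near $f$ to Theorem 1

Condition (1.15) forces $\delta\ge1$ and $e-1<\delta$, that is, $e\le\delta$.

**The case $\delta=1$.** Here $e=1$, $df$ is a nonzero constant form, so $M_f=0$, and $H_c^*(f)=0$ by Section 1.3. So $L=1$, there are no reciprocal roots, and the statement holds.

**The case $\delta\ge2$.** Take $V\ni0$ from Lemma 1. For $y\in V(\kappa')$, $f_y$ satisfies the hypotheses of Corollary 1.16 over $\kappa'$ with the same $e$ and $\delta$, for the nontrivial character $\Psi\circ\mathrm{Trace}_{\kappa'/\kappa}$. So $L(\mathbf A^n,f_y;t)^{(-1)^{n+1}}$ is a polynomial of degree $M_{f_y}=M_f$. Frobenius is invertible on each $H_c^j(f_y)$, so comparing degrees of rational functions in (4) gives $\sum_j(-1)^{n+j}\dim H_c^j(f_y)=M_f$. Proposition 2 applies with $M=M_f$, and we take $y=0\in V(\kappa)$. The formula for $L$ and the estimate for $S$ follow from (4) and the trace formula. This proves Theorem 1. $\blacksquare$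

The argument gives more: for $\delta\ge2$, $y\mapsto H_c^n(f_y)$ is a lisse sheaf of rank $M_f$ on $V$, pure of weight $n$, and $V=\mathbf A^n$ is allowed when $e\le\delta-1$.

**Reduction of the positive part of Theorem 2.** Let $(*)$ hold. Then $\delta\ge1$, and $e\le\delta$, since $e-1\ge\delta$ contradicts $(*)$. The case $\delta=1$ is as above. For $\delta\ge2$, $(*)$ involves only $e,\delta,p$, so it passes to $f_y$ over $\kappa'$. The argument just given works verbatim once Corollary 1.16 is replaced by the following statement.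

**Proposition 3.** If $(1.11)_e$ and $(*)$ hold, then $L(\mathbf A^n,f;t)^{(-1)^{n+1}}$ is a polynomial of degree $M_f$.

The proof occupies Sections 7–10. Write $\Psi(z)=\Psi_0(\mathrm{Tr}_{\mathbf F_q/\mathbf F_p}(cz))$ with $c\in\kappa^\times$ and $\Psi_0$ a nontrivial character of $\mathbf F_p$. Replacing $f$ by $cf$ and $\Psi$ by $\Psi_0\circ\mathrm{Tr}_{\mathbf F_q/\mathbf F_p}$ changes neither the sums nor the spaces $Z_e^r$, $E_e$, nor $M_f$. So we assume $c=1$.

The plan is Dwork's: realize $L$ through a $p$-adic complex $(\Omega_C,\nabla)$ with a Frobenius operator, and show that its cohomology is $M_f$-dimensional and lives in degree $n$. After scaling, $\nabla$ will have the shape "Koszul differential plus a small term". Modulo the uniformizer the Koszul differential is $df^{(\delta)}\wedge$. When $(1.11)_1$ holds, one could lift its cohomology step by step. When $e\ge2$ this stops at the first step: for $x^3+x^2$ with $p=3$ one has $df^{(3)}=0$, and the reduction has nonzero cohomology in degree $0$. The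 remedy is to keep a higher power of the uniformizer, large enough to see $f^{(\delta-1)},\dots,f^{(\delta-e+1)}$. For this we must measure the torsion that appears.

## 7. The Rees complex and the bound $h^{e-1}$ on its torsion

**Definition 5.** Let $R$ be the complex with terms $R^k=\bigoplus_{|I|=k}\kappa[z,h]\,dz_I$, where $z=(z_1,\dots,z_n)$, and differential $\sum_iG_i\,dz_i\wedge$, with
$$G_i(z,h)=\sum_jh^{\delta-j}\,\partial_if^{(j)}(z).$$

The map $z^u\,dz_I\,h^j\mapsto x^u\,dx_I\,h^{|u|+k-k\delta+j}$ identifies $R$ with $\bigoplus_rF_r\Omega^\cdot\,h^r$ with differential $df\wedge$. Indeed, $x^u\,dx_I$ lies in $F_r$ exactly when $r\ge|u|+k-k\delta$. The term $h^{\delta-j}\partial_if^{(j)}dz_i\wedge$ changes $|u|$ by $j-1$, $k$ by $1$, and the exponent of $h$ by $\delta-j$, so the exponent on the right is preserved.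

*Example.* For $p=3$, $f=x^3+x^2$ we get $G=2hz$ and $H^1(R)=\kappa[z,h]/(hz)\,dz$. Its $h$-torsion is the submodule generated by $z$, killed by $h=h^{e-1}$ with $e=2$. The quotient is $\kappa[h]$, free of rank $1=M_f$.

**Lemma 4.** Assume $(1.11)_e$. (i) For every $k$, $h^{e-1}$ kills the $h$-torsion of $H^k(R)$; for $k<n$, $H^k(R)$ is $h$-torsion. (ii) $H^n(R)/(h\text{-torsion})$ is free over $\kappa[h]$ of rank $M_f$.

*Proof.* (i) The torsion is a graded submodule, so take a homogeneous torsion class. It is represented by $\omega h^r$ with $\omega\in F_r\Omega^k$, $\omega=df\wedge\eta$, $\eta\in F_{r+j}\Omega^{k-1}$ for some $j\ge0$. Suppose $j\ge e$. Then $\eta\in Z_j^{r+j}$, and $E_j^{(k-1)}=0$ because $k-1<n$ and $j\ge e$. By (3), $\eta=\eta'+df\wedge\zeta$ with $\eta'\in F_{r+j-1}$, and $\omega=df\wedge\eta'$. So $j$ can be lowered until $j\le e-1$, and then $h^{e-1}$ kills the class. For $k<n$, $H^k(\Omega^\cdot,\wedge df)=0$. So every homogeneous cycle $\omega h^r$ has $\omega=df\wedge\eta$ with $\eta$ in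 some $F_{r+j}$, and its class is torsion.

(ii) A class $\omega h^r$ in $H^n(R)$ is torsion exactly when $\omega$ is zero in $H^n(\Omega^\cdot,\wedge df)$. So the quotient is $\bigoplus_r(F_rH^n)h^r$ with $F_rH^n=\mathrm{im}(F_r\Omega^n\to H^n(\Omega^\cdot,\wedge df))$. This is the Rees module of an exhaustive filtration, bounded below, of a space of finite dimension $M_f$. A basis adapted to the filtration gives a $\kappa[h]$-basis with $M_f$ elements. $\square$

Let $M=M_f$ and $dz=dz_1\wedge\cdots\wedge dz_n$. Choose $e_1,\dots,e_M\in\kappa[z,h]$ such that the $e_j\,dz$ map to a $\kappa[h]$-basis in (ii). For $m\ge1$ put $\mu=m(e-1)$ and $R_T=R\otimes_{\kappa[h]}\kappa[T]$ via $h\mapsto T^m$, with differential $\theta$. Since $\kappa[T]$ is free over $\kappa[h]$, Lemma 4 gives three facts. The $T$-torsion of every $H^k(R_T)$ is killed by $T^\mu$. For $k<n$, $H^k(R_T)$ is torsion. And $H^n(R_T)/(T\text{-torsion})$ is free over $\kappa[T]$ on the images of the $e_j\,dz$. From this we extract three statements that make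 sense modulo $T^{\mu+1}$.

**(A)** If $k<n$, $\xi\in R_T^k$ and $\theta\xi\in T^{\mu+1}R_T$, then $T^\mu\xi\in\theta R_T^{k-1}+T^{\mu+1}R_T$. *Proof.* Write $\theta\xi=T^{\mu+1}\zeta$. Then $\zeta$ is a cycle with torsion class, so $T^\mu\zeta=\theta\eta'$ and $\theta\xi=T\theta\eta'$. Hence $\xi-T\eta'$ is a cycle in degree $<n$, so $T^\mu(\xi-T\eta')\in\theta R_T^{k-1}$.

**(B)** If $\xi\in R_T^n$, then $T^\mu\xi\in T^\mu\sum_j\kappa[T]e_j\,dz+\theta R_T^{n-1}$. *Proof.* Modulo torsion the class of $\xi$ is a combination of the $e_j\,dz$, and $T^\mu$ kills the torsion difference.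

**(C)** If $c_j\in\kappa$ and $T^\mu\sum c_je_j\,dz\in\theta R_T^{n-1}+T^{\mu+1}R_T^n$, then all $c_j=0$. *Proof.* For some $\rho$ the class of $\sum c_je_j\,dz-T\rho$ is torsion. So the image of $\sum c_je_j\,dz$ lies in $T\cdot(H^n(R_T)/\mathrm{tors})$, which is free on the images of the $e_j\,dz$ after dividing by $T$; hence $c_j\in T\kappa[T]\cap\kappa=0$.

## 8. Choice of radius and Dwork's splitting function

**Parameters.** Two requirements will appear: the perturbation of the Koszul differential must be smaller than $T^{\mu}$, and the Frobenius series must converge. They will read $r<m(\delta-e+1)$ and $m\delta<pr$. Condition $(*)$ is equivalent to $\delta<p(\delta-e+1)$, that is, to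
$$\frac1{\delta-e+1}<\frac p\delta .$$
So for $r$ large the interval from $\frac r{\delta-e+1}$ to $\frac{pr}\delta$ contains an integer $m$ strictly inside. Fix such $r,m\ge1$ and put
$$\mu=m(e-1),\quad\nu=m\delta-r,\quad\lambda=pr-m\delta>0,\quad N=(p-1)r,\qquad\text{so}\quad \mu+1\le\nu<N. \tag{7}$$
(From here on $r$ is this fixed integer.) For $p=3$, $f=x^3+x^2$, $e=2$ one may take $r=3$, $m=2$: then $\mu=2$, $\nu=3$, $\lambda=3$, $N=6$.

**The splitting function.** Let $\mathrm{AH}(t)=\exp(\sum_{i\ge0}t^{p^i}/p^i)\in1+t+t^2\mathbf Z_p[[t]]$ be the Artin–Hasse series; its integrality is classical. The Newton polygon of $\sum_{i\ge0}t^{p^i-1}/p^i$ begins with a side from $(0,0)$ to $(p-1,-1)$, followed by sides of larger slope. So $\sum_{i\ge0}t^{p^i}/p^i$ has exactly $p-1$ roots $\gamma$ with $\mathrm{ord}_p\gamma=\frac1{p-1}$. These are the roots of a factor of degree $p-1$ over $\mathbf Q_p$. Fix one; then $\mathbf Q_p(\gamma)$ is totally ramified of degree $p-1$ with uniformizer $\gamma$. Put $\vartheta(t)=\mathrm{AH}(\gamma t)=\sum_j\vartheta_jt^j$,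 so $\mathrm{ord}_p\vartheta_j\ge j/(p-1)$.

**Lemma 5 (Dwork).** $\vartheta(1)$ is a primitive $p$-th root of unity. If $w$ lies in the ring of integers $O_s$ of the unramified extension of $\mathbf Q_p$ of degree $s$ and $w^{p^s}=w$, then
$$\prod_{j<s}\vartheta(w^{p^j})=\vartheta(1)^{\mathrm{Tr}_{\mathbf F_{p^s}/\mathbf F_p}(\bar w)}.$$

*Proof.* Formally $\mathrm{AH}(t)^p=\exp(pt)\,\mathrm{AH}(t^p)$. We evaluate at $t=\gamma$. The factor $\exp(p\gamma)$ converges since $\mathrm{ord}_p(p\gamma)>\frac1{p-1}$. For the other factor let $x=\gamma^p$ and $\rho=\mathrm{ord}_px=\frac p{p-1}$. For all $i$ we have $p^i\rho-i\ge\rho>\frac1{p-1}$, and $p^i\rho-i\to\infty$. So in the Banach algebra of series $\sum a_jt^j$ with $\mathrm{ord}_pa_j+j\rho\to\infty$ the identity $\mathrm{AH}(t)=\exp(\sum t^{p^i}/p^i)$ holds with a convergent exponential, and it may be evaluated at $x$. Hence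
$$\mathrm{AH}(\gamma)^p=\exp\Bigl(p\gamma+\sum_{i\ge0}\gamma^{p^{i+1}}/p^i\Bigr)=\exp\Bigl(p\sum_{i\ge0}\gamma^{p^i}/p^i\Bigr)=1 .$$
Since $\mathrm{AH}(\gamma)\equiv1+\gamma$ modulo $\gamma^2$, it is not $1$. This is the first claim.

The Frobenius of $O_s$ maps $w$ to $w^p$, so $\sum_{j<s}w^{p^{i+j}}=\mathrm{Tr}_{O_s/\mathbf Z_p}(w)=:b\in\mathbf Z_p$ for every $i$. Therefore $\prod_{j<s}\mathrm{AH}(w^{p^j}t)=\exp(b\sum t^{p^i}/p^i)=\mathrm{AH}(t)^b$ in $1+t\mathbf Z_p[[t]]$. At $t=\gamma$ this gives $\prod_{j<s}\vartheta(w^{p^j})=\vartheta(1)^b$. It depends only on $b$ modulo $p$, that is, on $\mathrm{Tr}(\bar w)$. $\square$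

**The field and the series.** Embed $\mathbf Q(\zeta_p)$ so that $\Psi_0(1)=\vartheta(1)$. Let $K=\mathbf Q_q(\gamma,T)$ with $T^r=\gamma$. It is totally ramified over $\mathbf Q_q$ of degree $N$ with uniformizer $T$. Let $\mathrm{val}$ be the valuation with $\mathrm{val}(T)=1$, so $\mathrm{val}(p)=N$, $\mathrm{val}(\gamma)=r$ and $O_K/(p)=\kappa[T]/(T^N)$. Put $W=W(\kappa)$ with Frobenius $\tau$, $\varpi=T^m$, and let $\hat f=\sum c_ux^u\in W[x]$ be the Teichmüller lift of $f$, so $c_u^q=c_u$ and $\tau(c_u)=c_u^p$. Put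
$$\gamma_l=\sum_{i\le l}\frac{\gamma^{p^i}}{p^i}=-\sum_{i>l}\frac{\gamma^{p^i}}{p^i}.$$
The term with $i=l+1$ dominates the last sum, since the orders $\frac{p^i}{p-1}-i$ strictly increase for $i\ge1$. So $\mathrm{ord}_p\gamma_l=\frac{p^{l+1}}{p-1}-(l+1)$, and
$$\mathrm{val}(p^l\gamma_l)=r(p^{l+1}-p+1). \tag{8}$$
Define
$$\mathcal H=\sum_{l\ge0}\gamma_l\sum_{u\ne0}c_u^{p^l}x^{p^lu},\qquad\mathcal G=\exp\mathcal H=\prod_{j\ge0}\prod_{u\ne0}\vartheta(c_u^{p^j}x^{p^ju}),\qquad\Phi=\prod_{j<a}\prod_u\vartheta(c_u^{p^j}x^{p^ju}).$$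
The product formula for $\mathcal G\in K[[x]]$ holds because $\prod_j\vartheta(w^{p^j})=\exp(\sum_{i,j}\gamma^{p^i}w^{p^{i+j}}/p^i)=\exp(\sum_l\gamma_lw^{p^l})$ formally, with $w=c_ux^u$. Since $c_u^q=c_u$, the factors of $\mathcal G(x^q)$ are those of $\mathcal G(x)$ with $j\ge a$, so
$$\Phi=\vartheta_0^*\,\mathcal G(x)/\mathcal G(x^q),\qquad\vartheta_0^*=\prod_{j<a}\vartheta(c_0^{p^j})\in O_K^\times. \tag{9}$$

**The spaces.** For real $s>0$ let $\mathcal C_s=\{\sum A_ux^u:\ \mathrm{val}(A_u)-s|u|\to\infty\}$, a Banach algebra with valuation $\min_u(\mathrm{val}(A_u)-s|u|)$. Put $C=\mathcal C_m=K\langle z\rangle$ with $z_i=\varpi x_i$, $B=O_K\langle z\rangle$, $\Omega_C^k=\bigoplus_IC\,dz_I$, $\Omega_B^k=\bigoplus_IB\,dz_I$, and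
$$\nabla=d+d\mathcal H\wedge .$$

## 9. The connection as a perturbed Koszul differential

**Step 1: computing $\nabla$.** We want to show that, up to a power of $T$, $\nabla$ is the Koszul differential of Section 7 plus an error divisible by $T^{\nu}$. Write $\partial\mathcal H/\partial z_i=\sum_lh_{i,l}$ with
$$h_{i,l}=\varpi^{-1}p^l\gamma_l\,x_i^{p^l-1}(\partial_i\hat f)^{\tau^l}(x^{p^l}).$$
For $l=0$, substituting $x=z/\varpi$,
$$h_{i,0}=\varpi^{-1}\gamma\,(\partial_i\hat f)(z/\varpi)=T^{r-m\delta}\sum_j\varpi^{\delta-j}\,\partial_i\hat f^{(j)}(z)=T^{-\nu}\tilde G_i ,\qquad \tilde G_i:=\sum_j\varpi^{\delta-j}\,\partial_i\hat f^{(j)}(z).$$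
The reduction of $\tilde G_i$ modulo $p$ is $G_i(z,T^m)$.

For $l\ge1$ write $(\partial_i\hat f)^{\tau^l}(x^{p^l})=(\partial_i\hat f)^{p^l}+p\,\rho_{i,l}$ with $\rho_{i,l}\in W[x]$ of degree $\le p^l(\delta-1)$. Then $h_{i,l}=h_{i,0}D_{i,l}+\epsilon_{i,l}$ with
$$D_{i,l}=\gamma^{-1}p^l\gamma_l(x_i\partial_i\hat f)^{p^l-1},\qquad\epsilon_{i,l}=\varpi^{-1}p\cdot p^l\gamma_l\,x_i^{p^l-1}\rho_{i,l}.$$
For the Gauss valuation in $z$, an element of $W[x]$ of degree $\le d$ has valuation $\ge-md$. With (8),
$$\mathrm{val}(D_{i,l})\ge r(p^{l+1}-p)-m\delta(p^l-1)=(p^l-1)\lambda,$$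
$$\mathrm{val}(\epsilon_{i,l})\ge N+r(p^{l+1}-p+1)-m-m(p^l\delta-1)=rp^{l+1}-mp^l\delta=p^l\lambda .$$
As $\lambda\ge1$, the series converge in $C$, and $\partial\mathcal H/\partial z_i=T^{-\nu}\tilde G_iU_i+\epsilon_i$, where $U_i=1+\sum_{l\ge1}D_{i,l}\in1+TB$ is a unit of $B$ and $\epsilon_i=\sum_{l\ge1}\epsilon_{i,l}\in B$. Hence
$$\nabla':=T^\nu\nabla=\Theta+T^\nu P,\qquad\Theta=\sum_iU_i\tilde G_i\,dz_i\wedge,\qquad P=d+\sum_i\epsilon_i\,dz_i\wedge,\qquad P(\Omega_B)\subset\Omega_B. \tag{10}$$

**Step 2: transporting (A), (B), (C).** Let $\mathcal U(\xi\,dz_I)=\bigl(\prod_{i\in I}U_i\bigr)\xi\,dz_I$, an automorphism of $\Omega_B$. Then $\Theta=\mathcal U\,\Theta_G\,\mathcal U^{-1}$ with $\Theta_G=\sum\tilde G_i\,dz_i\wedge$, since adding $dz_i$ to $dz_I$ produces exactly the extra factor $U_i$. Because $\mu+1\le N$ by (7), $(\Omega_B,\Theta_G)$ modulo $T^{\mu+1}$ equals $R_T$ modulo $T^{\mu+1}$. The statements (A), (B), (C) depend only on their data modulo $T^{\mu+1}$, and $\mathcal U$ preserves the lattices $T^b\Omega_B$.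 Let $\tilde e_j\in O_K[z]$ lift $e_j(z,T^m)$ modulo $T$ and put $\omega_j=\mathcal U(\tilde e_j\,dz)$. We get:

**(A′)** $k<n$, $\xi\in\Omega_B^k$, $\Theta\xi\in T^{\mu+1}\Omega_B$ imply $T^\mu\xi\in\Theta\Omega_B^{k-1}+T^{\mu+1}\Omega_B$.

**(B′)** $\xi\in\Omega_B^n$ implies $T^\mu\xi\in T^\mu\sum O_K\omega_j+\Theta\Omega_B^{n-1}+T^{\mu+1}\Omega_B^n$.

**(C′)** $c_j\in O_K$ and $T^\mu\sum c_j\omega_j\in\Theta\Omega_B^{n-1}+T^{\mu+1}\Omega_B^n$ imply that all $c_j\in TO_K$.

**Lemma 6.** $H^k(\Omega_C,\nabla)=0$ for $k<n$, and $\dim_KH^n(\Omega_C,\nabla)=M_f$.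

**Step 3: one round of approximation.** We claim:

($\alpha$) *If $k<n$, $\xi\in\Omega_B^k$ and $\Theta\xi\in T^{\mu+1}\Omega_B$, then $\xi\in\nabla'(T^{-\mu}\Omega_B^{k-1})+T\Omega_B$.*

By (A′), $T^\mu\xi=\Theta\eta+T^{\mu+1}\xi'$. By (10), $\nabla'(T^{-\mu}\eta)=\xi-T\xi'+T^{\nu-\mu}P\eta$, and $\nu-\mu\ge1$.

**Step 4: vanishing for $k<n$.** After scaling, let $\xi\in\Omega_B^k$ with $\nabla'\xi=0$. Then $\Theta\xi=-T^\nu P\xi\in T^{\mu+1}\Omega_B$. So ($\alpha$) gives $\xi=\nabla'(T^{-\mu}\eta_0)+T\xi_1$ with $\xi_1\in\Omega_B$ and $\nabla'\xi_1=0$. Iterating and using completeness, $\xi=\nabla'(T^{-\mu}\sum_jT^j\eta_j)$.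

**Step 5: the $\omega_j$ span $H^n$.** As in Step 3, (B′) gives $\xi\in\sum O_K\omega_j+\nabla'(T^{-\mu}\Omega_B^{n-1})+T\Omega_B^n$ for $\xi\in\Omega_B^n$. Iterate.

**Step 6: the $\omega_j$ are independent in $H^n$.** Suppose $\sum c_j\omega_j=\nabla'\eta$ with $(c_j)\ne0$. Let $w=\min_j\mathrm{val}(c_j)$ and $\eta\in T^b\Omega_B^{n-1}$ with $b\in\mathbf Z$. If $w-b\ge\mu+1$, then
$$\Theta(T^{-b}\eta)=T^{-b}\nabla'\eta-T^\nu P(T^{-b}\eta)\in T^{\mu+1}\Omega_B .$$
By ($\alpha$) with $k=n-1$ we can subtract a $\nabla'$-exact form from $\eta$ so that $\eta\in T^{b+1}\Omega_B$, without changing $\nabla'\eta$. Repeating, we may assume $b\ge w-\mu$. Put $\eta_1=T^{\mu-w}\eta\in\Omega_B$ and $c_j'=T^{-w}c_j\in O_K$. Then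
$$T^\mu\sum c_j'\omega_j=\nabla'\eta_1\in\Theta\eta_1+T^{\mu+1}\Omega_B ,$$
so all $c_j'\in TO_K$ by (C′), contradicting the choice of $w$. $\square$

## 10. Frobenius, the trace formula, and the degree of $L$

**Step 1: the Frobenius operators.** For $v\in\mathbf N^n$ with $v_i\ge1$ for $i\in I$, $|I|=k$, put $\psi_q\bigl(x^v\frac{dx_I}{x_I}\bigr)=q^{n-k}x^{v/q}\frac{dx_I}{x_I}$ if $q\mid v$, and $0$ otherwise. From $d\bigl(x^v\frac{dx_I}{x_I}\bigr)=\sum_{i\notin I}v_ix^v\frac{dx_i}{x_i}\wedge\frac{dx_I}{x_I}$ we get $\psi_qd=d\psi_q$: for $q\mid v$ both sides have coefficients $q^{n-k-1}v_i$. The operator $\psi_q$ maps $\mathcal C_{m/q}\Omega^k$ continuously to $\mathcal C_m\Omega^k=\Omega_C^k$, since $\frac mq|v|=m|v/q|$. Let $\alpha_k=\psi_q\circ\Phi$ on $k$-forms.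

For $u\ne0$ and $j\le a-1$, the term of degree $d$ in $t$ of $\vartheta(t)$ at $t=c_u^{p^j}x^{p^ju}$ has valuation in $\mathcal C_{m/q}$ at least $dr-\frac mq\,d\,p^{a-1}\delta=d\bigl(r-\frac{m\delta}p\bigr)=\frac{d\lambda}p$. So $\Phi$ is a constant unit times a product of elements $1+(\text{positive valuation})$; it lies in $\mathcal C_{m/q}$ and is invertible there. Hence $\alpha_k:\mathcal C_{m/q}\Omega^k\to\Omega_C^k$ is continuous. The inclusion $\Omega_C^k\hookrightarrow\mathcal C_{m/q}\Omega^k$ is completely continuous (a limit of finite-rank truncations, as $m|u|-\frac mq|u|\to\infty$), so $\alpha_k$ is completely continuous on $\Omega_C^k$.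

In $K[[x]]$, (9) and $\psi_q(g(x^q)\omega)=g(x)\psi_q(\omega)$ give $\alpha=\vartheta_0^*\,\mathcal G^{-1}\psi_q\,\mathcal G$, while $\nabla=\mathcal G^{-1}d\,\mathcal G$. So $\alpha\nabla=\nabla\alpha$.

**Step 2: the trace formula.** Put $Q=q^i$ and define $\psi_Q$ like $\psi_q$. Then $\alpha_k^i=\psi_Q\circ\Phi_i$ with
$$\Phi_i=\prod_{j<i}\Phi(x^{q^j})=\prod_{j<ai}\prod_u\vartheta\bigl((c_ux^u)^{p^j}\bigr),$$
using $c_u^q=c_u$. At points $x$ with $x_i^Q=x_i$ for every coordinate, Lemma 5 with $s=ai$ and $w=c_ux^u$ gives $\Phi_i(x)=\Psi(\mathrm{Trace}_{\mathbf F_Q/\mathbf F_q}f(\bar x))$. The monomial forms $z^u\,dz_I$ are an orthonormal basis of $\Omega_C^k$, and the trace is the sum of the diagonal entries: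
$$\mathrm{Tr}(\alpha_k^i)=\sum_{|I|=k}Q^{n-k}t_I,\qquad t_I=\sum_{v\in\mathbf N^n,\ v_i\ge1\,(i\in I)}(\Phi_i)_{(Q-1)v},$$
where $(\Phi_i)_w$ is the coefficient of $x^w$. Let $S_J$ be the part of $S(\mathbf A^n(\mathbf F_Q),f)$ over points with $x_j=0$ exactly for $j\in J$. Summation over $(Q-1)$-st roots of unity shows that the sum of $(\Phi_i)_{(Q-1)v}$ over $v$ with $v_j=0$ for $j\in J$ is $(Q-1)^{-(n-|J|)}S_J$. By inclusion–exclusion, $t_I=\sum_{J\subset I}(-1)^{|J|}(Q-1)^{-(n-|J|)}S_J$. Since $\sum_{I\supset J}(-1)^{|I|}Q^{n-|I|}=(-1)^{|J|}(Q-1)^{n-|J|}$,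
$$\sum_k(-1)^k\mathrm{Tr}(\alpha_k^i)=\sum_J\frac{(-1)^{|J|}S_J}{(Q-1)^{n-|J|}}\sum_{I\supset J}(-1)^{|I|}Q^{n-|I|}=\sum_JS_J=S(\mathbf A^n(\mathbf F_Q),f),$$
and therefore
$$L(\mathbf A^n,f;t)^{(-1)^{n+1}}=\prod_k\det(1-t\alpha_k)^{(-1)^{n-k}}. \tag{11}$$

**Step 3: passing to cohomology.** We use Serre's theory (*Endomorphismes complètement continus des espaces de Banach $p$-adiques*, 1962). Let $\lambda_0\in\overline K^\times$, and extend scalars finitely so that $\lambda_0$ is available. Then $\Omega_C^k=\mathcal N_k\oplus\mathcal I_k$ (closed subspaces), with $1-\lambda_0\alpha_k$ nilpotent on $\mathcal N_k$ and bijective on $\mathcal I_k$, and $\dim\mathcal N_k<\infty$ is the order of vanishing of the entire function $\det(1-t\alpha_k)$ at $\lambda_0$. Moreover $\mathcal N_k=\bigcup_j\ker(1-\lambda_0\alpha_k)^j$ and $\mathcal I_k=\bigcap_j\mathrm{im}(1-\lambda_0\alpha_k)^j$. Since $\nabla$ commutes with $\alpha$, it respects the decomposition, and $H^k(\Omega_C)=H^k(\mathcal N_\cdot)\oplus H^k(\mathcal I_\cdot)$.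

By Lemma 6, $H^k(\mathcal N_\cdot)=0$ for $k<n$, so $\dim H^n(\mathcal N_\cdot)=\sum_k(-1)^{n-k}\dim\mathcal N_k$. On $H^n(\mathcal N_\cdot)$ the operator $1-\lambda_0\alpha_n$ is nilpotent. On the finite-dimensional space $H^n(\mathcal I_\cdot)$ it is surjective, hence bijective. Thus $\sum_k(-1)^{n-k}\dim\mathcal N_k$ is the multiplicity of $\lambda_0$ as a zero of $\det(1-t\alpha_n\mid H^n)$. Entire $p$-adic functions with value $1$ at $0$ are determined by their zeros with multiplicities. Clearing denominators in (11), we conclude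
$$L(\mathbf A^n,f;t)^{(-1)^{n+1}}=\det\bigl(1-t\alpha_n\mid H^n(\Omega_C,\nabla)\bigr),$$
a polynomial.

**Step 4: the degree is exactly $M_f$.** We must show that $\alpha_n$ is bijective on the $M_f$-dimensional space $H^n$. Write $\frac{dx}x=\frac{dx_1}{x_1}\wedge\cdots\wedge\frac{dx_n}{x_n}$. The map $\beta\bigl(x^v\frac{dx}x\bigr)=\Phi^{-1}x^{qv}\frac{dx}x$ (all $v_i\ge1$) defines a continuous map $\Omega_C^n\to\mathcal C_{m/q}\Omega^n$ with $\alpha_n\beta=\mathrm{id}$. So $\alpha_n:\mathcal C_{m/q}\Omega^n\to\Omega_C^n$ is surjective. Since $\Omega_C^n$ contains all polynomial forms, it is dense in $\mathcal C_{m/q}\Omega^n$, hence $\alpha_n(\Omega_C^n)$ is dense in $\Omega_C^n$. The subspace $\nabla\Omega_C^{n-1}$ has finite codimension and is the image of a continuous map of Banach spaces, so it is closed by the open mapping theorem. So the image of $\alpha_n$ on the finite-dimensional Hausdorff space $H^n$ is dense, that is, all of $H^n$. This proves Proposition 3 and, with Section 6, the positive part of Theorem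 2. $\blacksquare$

## 11. The polynomials $\sum_i(x_i^{pm}-x_i^m)$ at the boundary of $(*)$

It remains to prove the optimality statement of Theorem 2. Let $m\ge1$ be prime to $p$, let $\Psi(z)=\Psi_0(\mathrm{Tr}_{\mathbf F_q/\mathbf F_p}(cz))$, and put
$$f=c^{-1}\sum_{i=1}^n(x_i^{pm}-x_i^m),\qquad\delta=pm .$$

**Step 1: the spectral sequence.** Here $df=df^{(m)}=-c^{-1}m\sum x_i^{m-1}dx_i$, and $m=\delta-(p-1)m$. So $d_j=0$ for $j<(p-1)m$, $E_{(p-1)m}=E_0$, and $d_{(p-1)m}=df^{(m)}\wedge$. Since $x_1^{m-1},\dots,x_n^{m-1}$ is a regular sequence (or generates the unit ideal if $m=1$), the Koszul complex has cohomology only in degree $n$. Thus $(1.11)_e$ holds with $e=(p-1)m+1$. We have $\frac p{p-1}(e-1)=pm=\delta$ and $M_f=(m-1)^n$.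

**Step 2: the sums.** Since $\mathrm{Tr}_{\mathbf F_{q^i}/\mathbf F_p}(x^{pm}-x^m)=0$, every term of the sum is $1$. So $S(\mathbf A^n(\mathbf F_{q^i}),f)=q^{ni}$ and
$$L(\mathbf A^n,f;t)^{(-1)^{n+1}}=(1-q^nt)^{(-1)^n}.$$
For $n$ odd this is not a polynomial. For $n$ even it has the reciprocal root $q^n$, whose absolute value is not $q^{n/2}$. So the conclusion fails. In $(*)$ the constant $p/(p-1)$ cannot be lowered, and the strict inequality cannot be weakened to $\le$. This completes the proof of Theorem 2. $\blacksquare$
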